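\title{A height gap for the intersection of a line with its torsion translates}

\begin{abstract}
Let $C$ be the line $x_0+x_1+x_2=0$ in $\mathbb{P}^2$, and let $\omega C$ be its translate by a torsion point $\omega\neq(1,1)$ of the torus $\mathbb{G}_{\mathrm{m}}^2$. We prove that for every $\varepsilon>0$ only finitely many $\omega$ satisfy $0<\mathrm{h}(C\cap\omega C)\le\theta-\varepsilon$, where $\mathrm{h}$ is the Weil height and $\theta=\frac{3\sqrt3}{4\pi}L(\chi_{-3},2)$. We describe the set of all limits of these heights. Its smallest nonzero element is $\theta$, which is approached from both sides, and its only accumulation point is $4\zeta(3)/\pi^2$. The proof writes the height as a Galois average of the logarithmic diameter of a triangle inscribed in the unit circle and computes the Fourier coefficients of this function.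
\end{abstract}

\section{Introduction}

\subsection{The problem}

The torus $\mathbb{G}_{\mathrm{m}}^2(\overline{\mathbb{Q}})\subset\mathbb{P}^2(\overline{\mathbb{Q}})$ acts on $\mathbb{P}^2$ by
$\omega\cdot(x_0:x_1:x_2)=(x_0:\omega_1x_1:\omega_2x_2)$ for $\omega=(\omega_1,\omega_2)$. Its torsion subgroup is $\mu_\infty^2$, where $\mu_\infty\subset\overline{\mathbb{Q}}^\times$ is the group of all roots of unity. Let $C$ be the line $x_0+x_1+x_2=0$. For $\omega\in\mu_\infty^2$ put
\[
a=\omega_1^{-1},\qquad b=\omega_2^{-1}.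
\]
The translate $\omega C$ is the line $x_0+ax_1+bx_2=0$. For $\omega\ne(1,1)$ the two lines are distinct, and the vector product of $(1,1,1)$ and $(1,a,b)$ gives their common point
\begin{equation}\label{eq:point}
P_\omega=C\cap\omega C=(b-a:1-b:a-1).
\end{equation}
The arithmetic complexity of a point $x=(x_0:x_1:x_2)$ with coordinates in a number field $K$ is measured by its Weil height
\[
\mathrm{h}(x)=\frac1{[K:\mathbb{Q}]}\sum_{v\in M_K}[K_v:\mathbb{Q}_v]\,\log\max_j|x_j|_v ,
\]
where $M_K$ is the set of places of $K$ and $|\cdot|_v$ extends the usual real or $p$-adic absolute value of $\mathbb{Q}$. The value depends neither on $K$ nor, by the product formula, on the choice of coordinates. Scaling one coordinate to $1$ shows that $\mathrm{h}\ge0$, and $\mathrm{h}$ vanishes at points whose coordinates are $0$ or roots of unity.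

It is known that $0\le\mathrm{h}(P_\omega)\le\log2$; the upper bound will reappear after Lemma~\ref{lem:height}. The value $0$ is taken infinitely often: if $a=1$, $b=1$ or $a=b$, then $P_\omega$ is $(1:-1:0)$, $(1:0:-1)$ or $(0:1:-1)$. We call $a=1$, $b=1$, $a=b$ the \emph{trivial curves}. Thus
\begin{equation}\label{eq:offtrivial}
\mathrm{h}(P_\omega)>0\ \Longrightarrow\ a,\ b,\ a/b\ \text{are all different from }1 .
\end{equation}
How do the positive heights fill the interval above $0$? Let $\chi_{-3}$ be the nontrivial Dirichlet character modulo $3$ and put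
\[
\theta=\frac{3\sqrt3}{4\pi}\,L(\chi_{-3},2)=0.323065\ldots
\]
The following question comes from the paper of Gualdi and Sombra~\cite{GS}: \emph{given $\varepsilon>0$, is the set of $\omega\in\mu_\infty^2\setminus\{(1,1)\}$ with $0<\mathrm{h}(P_\omega)\le\theta-\varepsilon$ finite?} The answer is yes.

\begin{theorem}\label{thm:finite}
For every $\varepsilon>0$ the set $\{\omega\in\mu_\infty^2\setminus\{(1,1)\}: 0<\mathrm{h}(C\cap\omega C)\le\theta-\varepsilon\}$ is finite.
\end{theorem}

The constant $\theta$ is sharp: it is a limit of heights, and $\varepsilon$ cannot be taken to be $0$. Both facts are part of a description of all limits of the heights $\mathrm{h}(P_\omega)$, for which we need some notation.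

\subsection{Triangles inscribed in the unit circle}

Fix an embedding $\overline{\mathbb{Q}}\subset\mathbb{C}$. The coordinates in \eqref{eq:point} are the sides of the triangle with vertices $1,a,b$ on the unit circle $S^1$. Such triangles, up to rotation, form the compact torus
\[
\mathbb{T}=(S^1)^3/S^1\ni z=(z_0,z_1,z_2),
\]
and $a=z_1/z_0$, $b=z_2/z_0$ are coordinates that identify $\mathbb{T}$ with $(S^1)^2$. To $\omega$ we attach the point $z(\omega)=(1,\omega_1^{-1},\omega_2^{-1})$. The archimedean part of the height is governed by the logarithmic diameter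
\[
F(z)=\log\max_{j<j'}|z_j-z_{j'}|=\log\max\bigl(|1-a|,|1-b|,|a-b|\bigr)\le\log2 .
\]
It is continuous off the identity of $\mathbb{T}$, where it equals $-\infty$, and it is invariant under permutations of $z_0,z_1,z_2$ and under $z\mapsto\bar z=z^{-1}$.

The characters of $\mathbb{T}$ are the maps $z\mapsto z^k=z_0^{k_0}z_1^{k_1}z_2^{k_2}=a^{k_1}b^{k_2}$ with $k$ in the lattice $A=\{k\in\mathbb{Z}^3:k_0+k_1+k_2=0\}$. Call $k\in A$ \emph{primitive} if $\gcd(k_0,k_1,k_2)=1$. For primitive $k$ and $u\in S^1$ the set $\{z^k=u\}$ is a coset of a circle subgroup; let $I_k(u)$ be the mean of $F$ over it for the invariant probability measure (it is finite by Lemma~\ref{lem:Ik}). For $d\ge1$ let $\mu_d^*$ be the set of primitive $d$-th roots of unity, and put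
\[
I(k,d)=\frac1{\varphi(d)}\sum_{\xi\in\mu_d^*}I_k(\xi),\qquad c_0=\int_{\mathbb{T}}F ,
\]
where integrals over $\mathbb{T}$ and $S^1$ are taken for the Haar probability measure. A \emph{root} is a permutation of $(1,-1,0)$. A pair $(k,d)$ with $k$ primitive and $d\geq1$ is
\begin{itemize}
\item \emph{trivial} if $k$ is a root and $d=1$; the cosets $\{z^k=1\}$ are then the trivial curves;
\item \emph{exceptional} if $\pm k$ is a permutation of $(-2,1,1)$ and $d=1$; the cosets $\{z^k=1\}$ are then the \emph{exceptional curves} $\omega_1\omega_2=1$, $\omega_2=\omega_1^2$, $\omega_1=\omega_2^2$.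
\end{itemize}

\begin{theorem}\label{thm:limits}
\begin{itemize}
\item[(a)] We have $c_0=4\zeta(3)/\pi^2=0.48717\ldots$. The set of limits of $\mathrm{h}(C\cap\omega_nC)$ along sequences of pairwise distinct $\omega_n$ is
\[
\mathcal{L}=\{0,c_0\}\cup\{I(k,d):(k,d)\text{ nontrivial}\},
\]
and its only accumulation point is $c_0$.
\item[(b)] We have $\min(\mathcal{L}\setminus\{0\})=\theta$. More precisely, $I(k,d)=\theta$ for exceptional $(k,d)$, while $c_0$ and all other nontrivial $I(k,d)$ are larger than $\theta+\frac1{2\pi^2}$. All but finitely many $\omega$ with $0<\mathrm{h}(C\cap\omega C)\le\theta+\frac1{2\pi^2}$ lie on the three curves $\omega_1\omega_2=1$, $\omega_2=\omega_1^2$, $\omega_1=\omega_2^2$, and along each of these curves the height tends to $\theta$.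
\item[(c)] The set $\{\omega:0<\mathrm{h}(C\cap\omega C)<\theta\}$ is infinite, and $\theta$ is also approached strictly from above.
\end{itemize}
\end{theorem}

\subsection{Why $\theta$, and how the proof goes}

Up to a correction that tends to $0$, the height $\mathrm{h}(P_\omega)$ is the mean of $F$ over the Galois orbit of $z(\omega)$. If the orbits of a sequence spread evenly over $\mathbb{T}$, the heights tend to $c_0$. Otherwise infinitely many terms satisfy a fixed relation $z^k=\xi$ with $\xi$ of some order $d$; their orbits spread over the conjugate cosets, and the heights tend to $I(k,d)$. This is Section~\ref{sec:limits}, and it reduces Theorem~\ref{thm:finite} to the inequality $I(k,d)\ge\theta$.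

Which pair gives the smallest value? The function $F$ is very negative only near the identity, so one expects small means on cosets through the identity, that is, for $d=1$. For large $k$ the circle $\{z^k=1\}$ winds densely around $\mathbb{T}$ and its mean should be close to $c_0$. The shortest primitive vectors of $A$ are the roots, which give the trivial curves, and the next ones are $\pm$ the permutations of $(-2,1,1)$. So the exceptional curves are the natural candidates. Section~\ref{sec:model} treats one of them by hand; there the whole mechanism is visible, the constant $\theta$ appears, and part (c) is proved. To turn the guess into a proof for the infinitely many remaining pairs, we compute the Fourier coefficients of $F$ in Section~\ref{sec:fourier} and bound $I(k,d)$ from below in Section~\ref{sec:bounds}. Section~\ref{sec:proofs} assembles the theorems.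

\section{Roots of unity and Clausen functions}\label{sec:facts}

For a function $\rho$ on $S^1$ write $\langle\rho\rangle_d=\frac1{\varphi(d)}\sum_{\xi\in\mu_d^*}\rho(\xi)$; thus $I(k,d)=\langle I_k\rangle_d$. Let $\mu(\cdot)$ be the M\"obius function and $\Lambda$ the von Mangoldt function ($\Lambda(m)=\log p$ if $m>1$ is a power of the prime $p$, and $\Lambda(m)=0$ otherwise). Put
\[
\ell(u)=\log|1-u|\quad(u\in S^1),\qquad g(t)=\ell(e^{it})=\log\bigl|2\sin\tfrac t2\bigr| .
\]
We use the following standard facts.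
\begin{itemize}
\item[(R1)] Let $\xi$ have order $m$ dividing $N$. As $\sigma$ runs over $\operatorname{Gal}(\mathbb{Q}(\mu_N)/\mathbb{Q})$, where $\mu_N$ is the group of $N$-th roots of unity, $\sigma\xi$ takes each value in $\mu_m^*$ equally often.
\item[(R2)] The mean of $\xi^j$ over $\xi\in\mu_d^*$ is $\mu(D)/\varphi(D)$ with $D=d/\gcd(d,j)$, and $\varphi(D)\to\infty$ as $D\to\infty$.
\item[(R3)] (Weyl's criterion.) Probability measures $\nu_n$ on a compact torus converge weakly to $\nu$, that is, $\int\rho\,d\nu_n\to\int\rho\,d\nu$ for all continuous $\rho$, if this holds for all characters $\rho$. With (R2), in which $D\ge d/|j|$ for $j\neq0$, this gives $\langle\rho\rangle_d\to\int_{S^1}\rho$ as $d\to\infty$ for continuous $\rho$.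
\item[(R4)] For $m\ge2$ we have $\langle\ell\rangle_m=\Lambda(m)/\varphi(m)\ge0$, because $\prod_{\xi\in\mu_m^*}(1-\xi)$, the value at $1$ of the $m$-th cyclotomic polynomial, is $e^{\Lambda(m)}$. Moreover $\int_{S^1}\ell=0$.
\item[(R5)] A continuous function on $S^1$ whose Fourier coefficients are absolutely summable equals the sum of its Fourier series at every point.
\end{itemize}
Integrals of $g$ are expressed by the Clausen functions
\[
\operatorname{Cl}_2(x)=\sum_{n\ge1}\frac{\sin nx}{n^2}=-\int_0^xg(t)\,dt,\qquad \operatorname{Cl}_3(x)=\sum_{n\ge1}\frac{\cos nx}{n^3}.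
\]
The function $\operatorname{Cl}_2$ is odd and $2\pi$-periodic, so $\operatorname{Cl}_2(\pi)=0$ and $\operatorname{Cl}_2(2\pi-x)=-\operatorname{Cl}_2(x)$. Also $\operatorname{Cl}_3'=-\operatorname{Cl}_2$, and therefore
\begin{equation}\label{eq:clausen}
\int_x^yg=\operatorname{Cl}_2(x)-\operatorname{Cl}_2(y),\qquad \int_x^y\operatorname{Cl}_2=\operatorname{Cl}_3(x)-\operatorname{Cl}_3(y).
\end{equation}

\section{The model case: isosceles triangles}\label{sec:model}

On the curve $\omega_1\omega_2=1$ we have $b=a^{-1}$, and the triangle $1,a,b$ is isosceles with apex $1$. Let $\log^+x=\log\max(1,x)$ and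
\[
f(u)=\log^+|1+u|\qquad(u\in S^1).
\]
This function is continuous. With $\lambda(x)=\log(2\cos\frac x2)$ we have $f(e^{ix})=\lambda(x)$ for $|x|\le\frac{2\pi}3$ and $f(e^{ix})=0$ for $\frac{2\pi}3\le|x|\le\pi$.

\begin{proposition}\label{prop:model}
We have $\int_{S^1}f=\theta$, and $I(k,1)=\theta$ for $k=(-2,1,1)$. If $a=\eta$ has order $N\ge3$ and $b=\eta^{-1}$, then $\mathrm{h}(P_\omega)=\langle f\rangle_N$, and this tends to $\theta$ as $N\to\infty$.
\end{proposition}

\begin{proof}
Substituting $x=\pi-t$ and using \eqref{eq:clausen},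
\[
\int_{S^1}f=\frac1\pi\int_0^{2\pi/3}\log\bigl(2\cos\tfrac x2\bigr)\,dx=\frac1\pi\int_{\pi/3}^\pi g=\frac1\pi\operatorname{Cl}_2\bigl(\tfrac\pi3\bigr).
\]
Since $\sin n(\pi-x)=-(-1)^n\sin nx$, only even $n$ survive in $\operatorname{Cl}_2(x)-\operatorname{Cl}_2(\pi-x)$, which therefore equals $\frac12\operatorname{Cl}_2(2x)$. At $x=\frac\pi3$ this reads $\operatorname{Cl}_2(\frac\pi3)=\frac32\operatorname{Cl}_2(\frac{2\pi}3)$. Finally $\sin\frac{2\pi n}3=\frac{\sqrt3}2\chi_{-3}(n)$, so $\operatorname{Cl}_2(\frac\pi3)=\frac{3\sqrt3}4L(\chi_{-3},2)=\pi\theta$.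

For $k=(-2,1,1)$ the coset $\{z^k=1\}$ consists of the points $(a,b)=(u,u^{-1})$ with $u\in S^1$. There $|1-a|=|1-b|=|1-u|$ and $|a-b|=|1-u|\,|1+u|$, so $F=\ell(u)+f(u)$. By (R4), $I(k,1)=I_k(1)=0+\theta$.

Dividing the coordinates in \eqref{eq:point} by $\eta-1$ gives $P_\omega=(-(1+\eta^{-1}):\eta^{-1}:1)$. These coordinates are algebraic integers and one of them is $1$, so the finite places contribute nothing. The archimedean places give the mean of $\log\max(|1+\sigma\eta|,1)$ over the conjugates of $\eta$, which is $\langle f\rangle_N$. The limit follows from (R3).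
\end{proof}

\begin{example}\label{ex:small}
For $N=3$ we have $|1+\eta|=1$, so $\mathrm{h}=0$: the converse of \eqref{eq:offtrivial} fails. For $N=4$ and $N=6$ we have $|1+\eta|=\sqrt2$ and $\sqrt3$ at both conjugates, so $\mathrm{h}=\frac12\log2$ and $\frac12\log3$, both larger than $\theta$. For $N=5$ two conjugates have $|1+\eta|=\frac{1+\sqrt5}2$ and two have $|1+\eta|<1$, so $\mathrm{h}=\frac12\log\frac{1+\sqrt5}2=0.2406\ldots<\theta$.
\end{example}

The side from which $\langle f\rangle_N$ approaches $\theta$ is decided by a single point. A sum over all $e$-th roots of unity approximates the integral of $f$ very well, whereas passing to primitive roots removes or restores the point $u=1$, where $f$ takes its maximum $\log2$.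

\begin{proof}[Proof of Theorem~\ref{thm:limits}(c)]
Let $\hat f(j)=\frac1{2\pi}\int_{-2\pi/3}^{2\pi/3}\lambda(x)\cos jx\,dx$ be the Fourier coefficients of $f$, so $\hat f(0)=\theta$. Let $j\ne0$ and integrate by parts twice. The first boundary term vanishes because $\lambda(\pm\frac{2\pi}3)=0$. The derivative $\lambda'(x)=-\frac12\tan\frac x2$ decreases from $\frac{\sqrt3}2$ to $-\frac{\sqrt3}2$ on the interval, so
\[
|\hat f(j)|\le\frac1{2\pi j^2}\Bigl(\bigl|\lambda'(\tfrac{2\pi}3)\bigr|+\bigl|\lambda'(-\tfrac{2\pi}3)\bigr|+\int_{-2\pi/3}^{2\pi/3}|\lambda''|\Bigr)=\frac{2\sqrt3}{2\pi j^2}=\frac{\sqrt3}{\pi j^2}.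
\]
For $e\ge1$ put $R_e=\sum_{u^e=1}(f(u)-\theta)$. By (R5), and since $\sum_{u^e=1}u^j$ is $e$ or $0$ according as $e\mid j$ or not,
\[
|R_e|=e\,\Bigl|\sum_{l\ne0}\hat f(le)\Bigr|\le e\cdot\frac{\sqrt3}{\pi e^2}\cdot\frac{\pi^2}3=\frac{\sqrt3\,\pi}{3e}<\frac{1.814}e,
\qquad R_1=\log2-\theta>0.37 .
\]
Take $\omega$ as in Proposition~\ref{prop:model}. Then $\varphi(N)(\mathrm{h}(P_\omega)-\theta)=\sum_{\xi\in\mu_N^*}(f(\xi)-\theta)$.

If $N=p\ge5$ is prime, this sum is $R_p-R_1<\frac{1.814}5-0.37<0$. Also $\mathrm{h}(P_\omega)>0$, since $f\ge0$ and $f(e^{2\pi i/p})>0$ because $\frac{2\pi}p<\frac{2\pi}3$. So $0<\mathrm{h}(P_\omega)<\theta$ for all primes $p\ge5$.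

If $N=pq$ with distinct primes $p,q\ge11$, inclusion--exclusion gives
\[
R_{pq}-R_p-R_q+R_1>0.37-1.814\Bigl(\frac1{143}+\frac1{11}+\frac1{13}\Bigr)=0.37-1.814\cdot\frac{25}{143}>0 ,
\]
so $\mathrm{h}(P_\omega)>\theta$. In both families $\mathrm{h}(P_\omega)\to\theta$ as $N\to\infty$ by Proposition~\ref{prop:model}.
\end{proof}

The model case was easy for one reason: the common factor $\eta-1$ could be divided out, and this removed at once the finite places and the singularity of $F$. In general no such factor is available, and both must be dealt with.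

\section{The height as a Galois average, and its limits}\label{sec:limits}

\subsection{The finite places}

\begin{lemma}\label{lem:height}
Let $N\geq2$ be the order of $(a,b)\in\mu_\infty^2$. Then
\[
\mathrm{h}(P_\omega)=\frac1{\varphi(N)}\sum_{\sigma\in\operatorname{Gal}(\mathbb{Q}(\mu_N)/\mathbb{Q})}F(1,\sigma a,\sigma b)\;-\;\frac{\Lambda(N)}{\varphi(N)} .
\]
\end{lemma}

\begin{proof}
Take $K=\mathbb{Q}(\mu_N)$ and the coordinates \eqref{eq:point}. The archimedean places, counted with the weights $[K_v:\mathbb{R}]$, correspond to the embeddings of $K$ in $\mathbb{C}$ and give the first term. Let $v$ lie above a prime $p$. The coordinates are algebraic integers, so their maximum at $v$ is at most $1$. If it is less than $1$, then $a\equiv b\equiv1$ modulo $v$. A root of unity of order $m\geq2$ that is congruent to $1$ makes $\prod_{\xi\in\mu_m^*}(1-\xi)=e^{\Lambda(m)}$ divisible by $v$, so $m$ is a power of $p$. Hence $N$ is a power of $p$. Conversely let $N=p^e$ with $e\ge1$. One of $a,b$, say $a$, has order $N$, and $b$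 is a power of it. Then $1-a$ divides $1-b$ and $b-a=(1-a)-(1-b)$, so the maximum at $v$ is $|1-a|_v$. The norm of $1-a$ from $K$ to $\mathbb{Q}$ is $\prod_{\xi\in\mu_N^*}(1-\xi)=p$, so the places above $p$ contribute $\frac1{\varphi(N)}\log|p|_p=-\frac{\log p}{\varphi(N)}$.
\end{proof}

Since $F\le\log2$, the lemma gives $\mathrm{h}(P_\omega)\le\log2$, with equality for $a=-1$ and $b$ of order $3$, where $F=\log2$ at both conjugates and $\Lambda(6)=0$. On the curve $ab=1$, where $F=\ell+f$, the correction cancels $\langle\ell\rangle_N$ exactly, in agreement with Proposition~\ref{prop:model}.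

\subsection{The singularity}

Weak convergence of measures controls means of continuous functions only. We therefore truncate: for $M>0$ put $F_M=\max(F,-M)$ and $\ell_M=\max(\ell,-M)$, which are continuous. The inequality $F\le F_M$ bounds limits of heights from above for free, but Theorem~\ref{thm:finite} needs lower bounds, and these could fail if some conjugates came extremely close to the identity. To exclude this we reduce to one variable. If $q$ is one of the characters $a$, $b$, $a/b$, then $F\ge\ell(q)$, and since $y\mapsto\max(y,-M)-y$ is nonincreasing,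
\begin{equation}\label{eq:trunc}
0\le F_M-F\le\ell_M(q)-\ell(q).
\end{equation}
Put $\kappa_M=\int_{S^1}(\ell_M-\ell)$. Then $\kappa_M=\int_{S^1}\ell_M$ by (R4), and $\kappa_M\to0$ as $M\to\infty$ by dominated convergence. The arithmetic input is the inequality $\langle\ell\rangle_m\ge0$.

\begin{lemma}\label{lem:uniform}
Let $D_M(m)=\langle\ell_M-\ell\rangle_m$ for $m\ge2$. Then $\sup_{m\ge2}D_M(m)\to0$ as $M\to\infty$.
\end{lemma}

\begin{proof}
The quantity $D_M(m)\ge0$ is nonincreasing in $M$. By (R4), $D_M(m)\le\langle\ell_M\rangle_m$, and by (R3) the right side tends to $\kappa_M$ as $m\to\infty$. Given $\tau>0$, choose $M_0$ with $\kappa_{M_0}<\tau$ and then $m_0$ with $D_{M_0}(m)<\tau$ for all $m\ge m_0$. Then $D_M(m)<\tau$ for all $M\ge M_0$ and $m\ge m_0$. On the finitely many roots of unity of order $2\le m<m_0$ the function $\ell$ is bounded below, so $D_M(m)=0$ for these $m$ once $M$ is large.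
\end{proof}

\subsection{Cosets}

Let $k\in A$ be primitive. The map $l\mapsto(l_1,l_2)$ identifies $A$ with $\mathbb{Z}^2$, and $\gcd(k_1,k_2)=1$, so there is $k'$ such that $k,k'$ is a basis of $A$. Then $z\mapsto(u,v)=(z^k,z^{k'})$ is an isomorphism $\mathbb{T}\to(S^1)^2$, given by a matrix in $\mathrm{GL}_2(\mathbb{Z})$. In these coordinates the coset $\{z^k=u\}$ is the circle $\{u\}\times S^1$, its invariant probability measure $\nu_{k,u}$ is Haar measure in $v$, and the character of $l=jk+j'k'$ is $u^jv^{j'}$. Consequently: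
\begin{itemize}
\item[(C1)] if $l=jk$, then $z^l=u^j$ on the coset;
\item[(C2)] if $l\notin\mathbb{Z}k$, then $z^l$ maps $\nu_{k,u}$ to Haar measure on $S^1$, so $\int z^l\,d\nu_{k,u}=0$, and each value of $z^l$ is taken at finitely many points of the coset.
\end{itemize}
For $l\in A$ let $\hat c(l)=\int_{\mathbb{T}}F(z)\,z^{-l}$; the function $F$ is integrable because $\ell(a)\le F\le\log2$. We have $\hat c(0)=c_0$, and $\hat c(-l)=\hat c(l)$ by the invariance of $F$ under $z\mapsto z^{-1}$.

\begin{lemma}\label{lem:Ik}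
Let $k$ be primitive. Then $0\le\int(F_M-F)\,d\nu_{k,u}\le\kappa_M$ for all $u\in S^1$. The function $I_k$ is finite and continuous on $S^1$, and its $j$-th Fourier coefficient is $\hat c(jk)$. In particular $\int_{S^1}I_k=c_0$.
\end{lemma}

\begin{proof}
The exponents of $a$ and $b$ are linearly independent, so one of them is not in $\mathbb{Z}k$. Let $q$ be the corresponding character. Integrating \eqref{eq:trunc} and using (C2) gives the first claim. The functions $u\mapsto\int F_M(u,v)\,dv$ are continuous because $F_M$ is, and by the first claim they converge uniformly to $I_k$. By Fubini's theorem, $\int_{S^1}I_k(u)u^{-j}=\int_{\mathbb{T}}F(z)\,z^{-jk}$.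
\end{proof}

For a root $k$ and $u=1$, say on $a=1$, we have $F=\ell(b)$ and $I_k(1)=0$, which matches the height $0$ on the trivial curves.

\subsection{Limits of heights}

\begin{proposition}\label{prop:limits}
Let $\omega_n\in\mu_\infty^2$ be pairwise distinct points off the trivial curves, and let $z_n=z(\omega_n)$.
\begin{itemize}
\item[(i)] If for every $l\in A\setminus\{0\}$ the order of $z_n^l$ tends to $\infty$, then $\mathrm{h}(P_{\omega_n})\to c_0$.
\item[(ii)] If $k$ is primitive, $\xi$ has order $d$, and $z_n^k=\xi$ for all $n$, then $\mathrm{h}(P_{\omega_n})\to I(k,d)$.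
\item[(iii)] If the hypothesis of \textup{(i)} fails, then a subsequence satisfies the hypothesis of \textup{(ii)} with $(k,d)$ nontrivial.
\end{itemize}
\end{proposition}

\begin{proof}
(iii) For some $l\ne0$ the order of $z_n^l$ is bounded on a subsequence, so $z_n^l$ is constant on a further subsequence. Write $l=ek$ with $e\ge1$ and $k$ primitive. Then $z_n^k$ is an $e$-th root of a constant, so it is constant on a further subsequence, with value $\xi$ of some order $d$. If $k$ is a root, then $z_n^k$ is $a_n^{\pm1}$, $b_n^{\pm1}$ or $(a_n/b_n)^{\pm1}$, so $\xi\ne1$. Thus $(k,d)$ is nontrivial.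

(i), (ii) Let $N_n$ be the order of $z_n$, and let $\nu_n$ be the uniform probability measure on its Galois orbit. There are finitely many points of bounded order, so $N_n\to\infty$. If $N$ is a prime power then $\varphi(N)\ge N/2$, so $\Lambda(N)/\varphi(N)\le 2\log N/N$ for all $N$. By Lemma~\ref{lem:height} it suffices to show $\int F\,d\nu_n\to\int F\,d\nu$, where $\nu$ is Haar measure on $\mathbb{T}$ in case (i) and $\nu=\frac1{\varphi(d)}\sum_{\xi'\in\mu_d^*}\nu_{k,\xi'}$ in case (ii).

First we show that $\nu_n\to\nu$ weakly. Since $(\sigma z_n)^l=\sigma(z_n^l)$, facts (R1) and (R2) give $\int z^l\,d\nu_n=\mu(D)/\varphi(D)$, where $D$ is the order of $z_n^l$. In case (i) this tends to $0=\int z^l\,d\nu$ for each $l\ne0$. In case (ii), for $l=jk$ both $\int z^l\,d\nu_n$ and $\int z^l\,d\nu$ equal the mean of $(\xi')^j$ over $\xi'\in\mu_d^*$, by (R1) and (C1). For $l\notin\mathbb{Z}k$, by (C2) only finitely many points of the coset $\{z^k=\xi\}$ have $z^l$ of order below a given bound. As the $z_n$ are distinct, $D\to\infty$,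 and $\int z^l\,d\nu_n\to0=\int z^l\,d\nu$. Weyl's criterion (R3) applies in both cases.

Next, $a_n$ has order $m_n\ge2$, so \eqref{eq:trunc} with $q=a$ and (R1) give $0\le\int(F_M-F)\,d\nu_n\le D_M(m_n)$. Both measures $\nu$ are averages of coset measures, so $0\le\int(F_M-F)\,d\nu\le\kappa_M$ by Lemma~\ref{lem:Ik}. Hence
\[
\Bigl|\int F\,d\nu_n-\int F\,d\nu\Bigr|\le\sup_{m\ge2}D_M(m)+\Bigl|\int F_M\,d\nu_n-\int F_M\,d\nu\Bigr|+\kappa_M .
\]
Let $n\to\infty$, and then $M\to\infty$ using Lemma~\ref{lem:uniform}.
\end{proof}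

\section{The Fourier coefficients of $F$}\label{sec:fourier}

By Lemma~\ref{lem:Ik}, the deviation of $I_k$ from $c_0$ is carried by the coefficients $\hat c(jk)$ with $j\ne0$. We compute them. The maximum in the definition of $F$ is awkward to integrate, so we first find coordinates in which $F$ depends on one variable.

\subsection{The largest arc}

\begin{lemma}\label{lem:arc}
Three distinct points of $S^1$ cut it into three arcs. If $t\in[\frac{2\pi}3,2\pi)$ is the length of the largest one, then $F=g(t)$.
\end{lemma}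

\begin{proof}
The chord of an arc of length $s$ has length $2\sin\frac s2$, which increases on $[0,\pi]$. If $t\le\pi$, the largest arc has the longest chord. If $t>\pi$, the other arcs are at most $2\pi-t<\pi$, so their chords are at most $2\sin\frac{2\pi-t}2=2\sin\frac t2$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\draw[gray] (0,0) circle (1);
\draw[gray,dashed] (-1.15,0)--(1.15,0);
\draw[very thick] (-80:1) arc (-80:80:1);
\draw[very thick] (-80:1)--(80:1);
\draw (-80:1)--(200:1)--(80:1);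
\foreach \x in {-80,80,200} \fill (\x:1) circle (0.035);
\node[below] at (-80:1.03) {$z_p=e^{-it/2}$};
\node[above] at (80:1.03) {$z_q=e^{it/2}$};
\node[left] at (200:1.03) {$z_r=-e^{i\psi}$};
\node[right] at (25:1.02) {$t$};
\node[left] at (135:1.03) {$\pi+\psi-\frac t2$};
\node[left] at (243:1.05) {$\pi-\psi-\frac t2$};
\end{tikzpicture}
\caption{Three points on the unit circle, rotated so that the largest arc (thick, of length $t$, running counterclockwise from $z_p$ to $z_q$) is centered at $1$. The longest chord (thick) joins its endpoints and has length $2\sin(t/2)$; the angle $\psi$ locates the third point.}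
\label{fig:arc}
\end{figure}

In this section $(p,q,r)$ denotes an ordering of $(0,1,2)$. Outside the null set where two vertices coincide or two arcs tie for the largest, $\mathbb{T}$ is the disjoint union of six pieces, one for each $(p,q,r)$: the largest arc runs counterclockwise from $z_p$ to $z_q$, and $z_r$ is the third vertex. After a rotation (Figure~\ref{fig:arc}),
\[
z_p=e^{-it/2},\qquad z_q=e^{it/2},\qquad z_r=-e^{i\psi}.
\]
The other two arcs are $\pi\pm\psi-\frac t2$. They lie in $(0,t)$ exactly when
\[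
\frac{2\pi}3<t<2\pi,\qquad|\psi|<w(t):=\min\Bigl(\frac{3t}2-\pi,\ \pi-\frac t2\Bigr),
\]
and the minimum is the first expression for $t\le\pi$ and the second for $t\ge\pi$. The arguments of $z_q/z_p$ and $z_r/z_p$ are $t$ and $\pi+\psi+\frac t2$, a change of variables of Jacobian $1$, so Haar measure on the piece is $dt\,d\psi/4\pi^2$. Finally, on the piece,
\begin{equation}\label{eq:char}
z^k=(-1)^{k_r}\,e^{i(k_q-k_p)t/2}\,e^{ik_r\psi}.
\end{equation}

\begin{proposition}\label{prop:c0}
$c_0=4\zeta(3)/\pi^2=0.48717\ldots$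
\end{proposition}

\begin{proof}
Summing over the pieces, $c_0=\frac6{4\pi^2}\int_{2\pi/3}^{2\pi}g(t)\,2w(t)\,dt=\frac3{\pi^2}\int_{2\pi/3}^{2\pi}gw\,dt$. Integrate by parts with $g=-\operatorname{Cl}_2'$. The function $w$ is continuous, vanishes at both ends, and has slope $\frac32$ on $(\frac{2\pi}3,\pi)$ and $-\frac12$ on $(\pi,2\pi)$. By \eqref{eq:clausen},
\[
\int_{2\pi/3}^{2\pi}gw\,dt=\tfrac32\bigl(\operatorname{Cl}_3(\tfrac{2\pi}3)-\operatorname{Cl}_3(\pi)\bigr)-\tfrac12\bigl(\operatorname{Cl}_3(\pi)-\operatorname{Cl}_3(2\pi)\bigr).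
\]
Here $\operatorname{Cl}_3(2\pi)=\zeta(3)$, $\operatorname{Cl}_3(\pi)=(-1+\frac28)\zeta(3)=-\frac34\zeta(3)$ and $\operatorname{Cl}_3(\frac{2\pi}3)=(-\frac12+\frac32\cdot\frac1{27})\zeta(3)=-\frac49\zeta(3)$. The integral equals $\bigl(\frac32\cdot\frac{11}{36}+\frac78\bigr)\zeta(3)=\frac43\zeta(3)$.
\end{proof}

\subsection{The coefficients with $k_0k_1k_2\ne0$}

For $n\in\mathbb{Z}$ define
\[
U(n)=\int_0^\pi\tfrac12\cot\tfrac s2\,(1-\cos ns)\,ds,\qquad V(n)=\int_{2\pi/3}^\pi\tfrac12\cot\tfrac t2\,\cos nt\,dt .
\]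
Both are even in $n$. For $k\in A$ put $\delta_0=k_1-k_2$, $\delta_1=k_2-k_0$, $\delta_2=k_0-k_1$.

\begin{proposition}\label{prop:fourier}
If $k\in A$ and $k_0k_1k_2\ne0$, then
\begin{equation}\label{eq:fourier}
\hat c(k)=-\frac1{2\pi^2k_0k_1k_2}\sum_{r=0}^2k_r\bigl[U(k_r)+V(\delta_r)\bigr].
\end{equation}
\end{proposition}

\begin{proof}
We compute $\hat c(k)=\hat c(-k)=\int_{\mathbb{T}}F(z)z^k$ from \eqref{eq:char}. The integral over $\psi$ gives $2\sin(k_rw)/k_r$, and the two pieces with the same $r$ contribute $e^{\pm i\delta_rt/2}$, with sum $2\cos(\delta_rt/2)$. Hence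
\[
\hat c(k)=\frac1{\pi^2}\int_{2\pi/3}^{2\pi}g(t)H(t)\,dt,\qquad H(t)=\sum_{r}\frac{(-1)^{k_r}}{k_r}\sin(k_rw(t))\cos\frac{\delta_rt}2 .
\]
The bound $|H|\le\sum_r1/|k_r|$ yields only a decay of order $1/j$ for $\hat c(jk)$, which is not summable. One more order comes from integration by parts, provided that $H$ has a primitive vanishing at both ends. We find one. Below, $p,q$ are the two indices other than $r$, so $\delta_r=\pm(k_q-k_p)$ and $k_p+k_q+k_r=0$.

\emph{The range $t<\pi$.} Here $(-1)^{k_r}\sin(k_rw)=\sin\frac{3k_rt}2$. Since $3k_r+k_q-k_p=2(k_r-k_p)$ and $3k_r-k_q+k_p=2(k_r-k_q)$,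
\[
\sin\tfrac{3k_rt}2\cos\tfrac{\delta_rt}2=\tfrac12\bigl[\sin((k_r-k_p)t)+\sin((k_r-k_q)t)\bigr].
\]
In $H$, the terms that involve the pair $\{1,2\}$ add up to
\[
\frac12\Bigl(\frac1{k_1}-\frac1{k_2}\Bigr)\sin((k_1-k_2)t)=-\frac{k_0\delta_0\sin\delta_0t}{2k_0k_1k_2},
\]
and the other two pairs follow by permuting the indices cyclically. So $H=-\frac1{2k_0k_1k_2}\sum_rk_r\delta_r\sin\delta_rt$.

\emph{The range $t>\pi$.} Here $(-1)^{k_r}\sin(k_rw)=-\sin\frac{k_rt}2$. Since $k_r+k_q-k_p=-2k_p$ and $k_r-k_q+k_p=-2k_q$,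
\[
-\sin\tfrac{k_rt}2\cos\tfrac{\delta_rt}2=\tfrac12\bigl[\sin k_pt+\sin k_qt\bigr].
\]
The coefficient of $\sin k_0t$ in $H$ is $\frac12\bigl(\frac1{k_1}+\frac1{k_2}\bigr)=-\frac{k_0^2}{2k_0k_1k_2}$, and cyclically. So $H=-\frac1{2k_0k_1k_2}\sum_rk_r^2\sin k_rt$.

Thus $H=-\frac1{2k_0k_1k_2}Q'$ on both ranges, where
\[
Q(t)=-\sum_rk_r\cos\delta_rt\quad(t\le\pi),\qquad Q(t)=-\sum_rk_r\cos k_rt\quad(t\ge\pi).
\]
The two definitions agree at $\pi$, because $\delta_0\equiv k_1+k_2\equiv k_0\pmod2$ and cyclically. At $t=\frac{2\pi}3$: the $\delta_r$ are congruent modulo $3$ (for instance $\delta_0-\delta_1=-3k_2$), so $\cos\frac{2\pi\delta_r}3$ does not depend on $r$, and $Q(\frac{2\pi}3)=0$ since $\sum_rk_r=0$. Near $2\pi$, with $s=2\pi-t$, we have $Q=\sum_rk_r(1-\cos k_rs)=O(s^2)$, so $gQ\to0$ in spite of the logarithmic singularity of $g$. Integrating by parts with $g'(t)=\frac12\cot\frac t2$,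
\[
\hat c(k)=\frac1{2\pi^2k_0k_1k_2}\int_{2\pi/3}^{2\pi}\tfrac12\cot\tfrac t2\;Q(t)\,dt .
\]
The interval $[\frac{2\pi}3,\pi]$ contributes $-\sum_rk_rV(\delta_r)$ to the integral. On $[\pi,2\pi]$ we have $\cot\frac t2=-\cot\frac s2$, and the contribution is $-\sum_rk_rU(k_r)$.
\end{proof}

\begin{lemma}\label{lem:UV}
We have $|V(n)|\le V(0)=\log\frac2{\sqrt3}$, and $V(n)<V(0)$ for $n\ne0$. The function $U$ is strictly increasing on $n\ge0$, with $U(n+1)-U(n)\le\frac1n$ for $n\ge1$, and $U(1)=1$, $U(2)=2$.
\end{lemma}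

\begin{proof}
The weight $\frac12\cot\frac t2=g'(t)$ is positive on $[\frac{2\pi}3,\pi)$. This gives the inequalities for $V$, and $V(0)=g(\pi)-g(\frac{2\pi}3)=\log2-\log\sqrt3$. From $\cos ns-\cos(n+1)s=2\sin((n+\frac12)s)\sin\frac s2$ we get, for $n\ge0$,
\[
U(n+1)-U(n)=\int_0^\pi\cos\tfrac s2\,\sin\bigl((n+\tfrac12)s\bigr)\,ds=\tfrac12\int_0^\pi\bigl(\sin ns+\sin(n+1)s\bigr)\,ds .
\]
This is $\frac1n$ for odd $n$ and $\frac1{n+1}$ for even $n$. Since $U(0)=0$, the claims follow.
\end{proof}

\section{Lower bounds for $I(k,d)$}\label{sec:bounds}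

A permutation of the coordinates is an automorphism of $\mathbb{T}$ that preserves $F$, so permuting the entries of $k$ does not change $I_k$. Also $I_{-k}(u)=I_k(u^{-1})$ and $\mu_d^*$ is stable under inversion, so $I(-k,d)=I(k,d)$. A primitive $k$ with a zero entry is a root. In any other primitive $k$ two entries have the same sign, so up to permutation and sign
\[
k=(-(m+n),m,n),\qquad m,n\ge1\text{ coprime}.
\]
We treat $mn\ge2$ by the size of the Fourier coefficients, $mn=1$ by their sign, and roots by a direct computation.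

\subsection{The vectors $(-(m+n),m,n)$}

\begin{lemma}\label{lem:general}
Let $k=(-(m+n),m,n)$ with $m,n\ge1$ coprime, and let $B=1+\log\frac43$. Then $|\hat c(jk)|\le\frac B{2\pi^2mn\,j^2}$ for $j\ne0$. For all $u\in S^1$ we have $I_k(u)=\sum_{j\in\mathbb{Z}}\hat c(jk)u^j$ and
\begin{equation}\label{eq:general}
|I_k(u)-c_0|\le\frac B{6mn}\le\frac{0.2147}{mn}.
\end{equation}
In particular $I(k,d)>0.379$ for all $d\geq1$ if $mn\ge2$.
\end{lemma}

\begin{proof}
As $\hat c$ is even, let $j\ge1$. Put $K_1=jm$, $K_2=jn$, $S=K_1+K_2$, and let $\delta_r$ be the differences attached to $jk=(-S,K_1,K_2)$. By \eqref{eq:fourier}, $\hat c(jk)=\frac{E_2-E_1}{2\pi^2SK_1K_2}$ with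
\[
E_1=K_1\bigl(U(S)-U(K_1)\bigr)+K_2\bigl(U(S)-U(K_2)\bigr),\qquad E_2=K_1V(\delta_1)+K_2V(\delta_2)-SV(\delta_0).
\]
The difference $U(S)-U(K_1)$ is a sum of $K_2$ increments, each in $[0,1/K_1]$ by Lemma~\ref{lem:UV}; the same holds with $K_1$ and $K_2$ exchanged. So $0\le E_1\le K_2+K_1=S$. Also $|E_2|\le2SV(0)=S\log\frac43$. This proves the first bound. The expansion of $I_k$ follows from Lemma~\ref{lem:Ik} and (R5), and \eqref{eq:general} follows from $\sum_{j\ne0}j^{-2}=\pi^2/3$. For $mn\ge2$ we get $I(k,d)\ge0.4871-0.1074>0.379$.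
\end{proof}

\subsection{The vector $(-2,1,1)$}

For $mn=1$ the bound \eqref{eq:general} gives only $I_k>0.27$, which is below $\theta$. Here, however, all nonconstant coefficients are negative, so $I_k$ is smallest at $u=1$, where its value is known from Section~\ref{sec:model}.

\begin{lemma}\label{lem:exceptional}
Let $k=(-2,1,1)$ and $\gamma_j=-2\hat c(jk)$ for $j\ge1$. Then $0<\gamma_j\le B/(\pi^2j^2)$ and $\sum_{j\ge1}\gamma_j=c_0-\theta$. For all $d\ge1$,
\begin{equation}\label{eq:exc}
I(k,d)=c_0-\sum_{j\ge1}\gamma_j\frac{\mu(D_j)}{\varphi(D_j)},\qquad D_j=\frac d{\gcd(d,j)} ,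
\end{equation}
and $I(k,d)>\theta+\frac1{2\pi^2}$ for $d\ge2$.
\end{lemma}

\begin{proof}
For $jk=(-2j,j,j)$ we have $\delta_0=0$, $\delta_1=3j$, $\delta_2=-3j$, and \eqref{eq:fourier} gives
\[
\gamma_j=\frac1{\pi^2j^2}\bigl[U(2j)-U(j)+V(0)-V(3j)\bigr].
\]
By Lemma~\ref{lem:UV}, $\gamma_j>0$ and $\gamma_1>\frac1{\pi^2}(U(2)-U(1))=\frac1{\pi^2}$. The upper bound is in Lemma~\ref{lem:general}, which also gives $I_k(u)=c_0-\sum_{j\ge1}\gamma_j\operatorname{Re}u^j$. Averaging over $\mu_d^*$ with (R2) yields \eqref{eq:exc}. For $d=1$ this reads $\theta=c_0-\sum_j\gamma_j$, by Proposition~\ref{prop:model}. Hence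
\[
I(k,d)=\theta+\sum_{j\ge1}\gamma_j\Bigl(1-\frac{\mu(D_j)}{\varphi(D_j)}\Bigr),
\]
and all terms are nonnegative. Let $d\ge2$. Then $D_1=d$ and $\mu(d)/\varphi(d)\le\frac12$: if $\mu(d)=1$, then $d$ has at least two prime factors, one of them odd, so $\varphi(d)\ge2$. The term $j=1$ alone gives $I(k,d)\ge\theta+\frac12\gamma_1>\theta+\frac1{2\pi^2}$.
\end{proof}

\subsection{Roots}

Formula \eqref{eq:fourier} does not apply to multiples of a root, but $I_k$ can be computed directly. Take $k=(-1,1,0)$, so that $a=e^{i\alpha}$ is fixed on a coset and $b$ is uniformly distributed. Put $G(\alpha)=I_k(e^{i\alpha})$, an even function by the invariance of $F$ under conjugation.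

\begin{lemma}\label{lem:G}
We have
\[
2\pi G(\alpha)=\begin{cases}\alpha g(\alpha)+2\operatorname{Cl}_2(\pi-\frac\alpha2)+2\operatorname{Cl}_2(\alpha),&0<\alpha\le\frac{2\pi}3,\\[2pt](4\alpha-2\pi)g(\alpha)+4\operatorname{Cl}_2(\alpha),&\frac{2\pi}3\le\alpha\le\pi.\end{cases}
\]
\end{lemma}

\begin{proof}
The points $1$ and $a$ bound a short arc of length $\alpha$ and a long arc of length $2\pi-\alpha$. We apply Lemma~\ref{lem:arc}. If $b$ is in the short arc, the largest arc is $2\pi-\alpha$ and $F=g(2\pi-\alpha)=g(\alpha)$; this contributes $\alpha g(\alpha)$. If $b$ is in the long arc, the three arcs are $\alpha$, $s$ and $2\pi-\alpha-s$ with $0<s<2\pi-\alpha$, and the larger of the last two is at least $\pi-\frac\alpha2$.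

For $\alpha\le\frac{2\pi}3$ we have $\pi-\frac\alpha2\ge\alpha$, so by the symmetry $s\leftrightarrow2\pi-\alpha-s$ the long arc contributes $2\int_{\pi-\alpha/2}^{2\pi-\alpha}g=2\operatorname{Cl}_2(\pi-\frac\alpha2)+2\operatorname{Cl}_2(\alpha)$. For $\alpha\ge\frac{2\pi}3$ the arc $\alpha$ is the largest when $2\pi-2\alpha\le s\le\alpha$, which contributes $(3\alpha-2\pi)g(\alpha)$, and the remaining $s$ contribute $2\int_\alpha^{2\pi-\alpha}g=4\operatorname{Cl}_2(\alpha)$.
\end{proof}

A new difficulty appears: $G(\alpha)\to0$ as $\alpha\to0$, so no pointwise bound $G\ge\theta$ holds, and primitive $d$-th roots of unity do come close to $1$. They cannot all do so, and (R4) quantifies this: the mean of $g$ over their arguments is nonnegative. So it is enough to bound $G-cg$ from below for some $c>0$, and $-cg$ is large exactly where $G$ is small. We take $c=\frac16$. Then the first term in Lemma~\ref{lem:G} becomes $(\alpha-\frac\pi3)g(\alpha)$, whose two factors change sign together at $\frac\pi3$.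

\begin{lemma}\label{lem:roots}
The function $\Phi=G-\frac16g$ satisfies $\Phi>0.378$ on $(0,\pi]$. Consequently $I(k,d)\ge0.378$ for every root $k$ and every $d\ge2$.
\end{lemma}

\begin{proof}
\emph{The interval $(0,\frac\pi3]$.} Here $2\pi\Phi(\alpha)=-(\frac\pi3-\alpha)g(\alpha)+2\operatorname{Cl}_2(\pi-\frac\alpha2)+2\operatorname{Cl}_2(\alpha)$. From $2\sin\frac s2\le s$ we get $g(\alpha)\le\log\alpha$ and $\operatorname{Cl}_2(\alpha)\ge-\int_0^\alpha\log s\,ds=\alpha-\alpha\log\alpha$. Since $\frac\alpha4\le\frac\pi{12}$ and $2\cos\frac\pi{12}=1.93\ldots>e^{0.65}$,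
\[
\operatorname{Cl}_2\bigl(\pi-\tfrac\alpha2\bigr)=\int_{\pi-\alpha/2}^\pi g=\int_0^{\alpha/2}\log\bigl(2\cos\tfrac s2\bigr)\,ds\ge0.65\cdot\frac\alpha2 .
\]
As $\frac\pi3-\alpha\ge0$, these three estimates give
\[
2\pi\Phi(\alpha)\ge\beta(\alpha):=2.65\,\alpha-\bigl(\tfrac\pi3+\alpha\bigr)\log\alpha .
\]
We have $\beta'(\alpha)=1.65-\log\alpha-\frac\pi{3\alpha}$ and $\beta''(\alpha)=(\frac\pi3-\alpha)/\alpha^2\ge0$, so $\beta$ is convex and lies above its tangent lines. We choose a tangent of small positive slope. At $\alpha_0=e^{-7/8}=0.41686\ldots$ we have $\frac\pi{3\alpha_0}<2.513$, so $\beta'(\alpha_0)>2.525-2.513>0$. Hence for $\alpha\in(0,\frac\pi3]$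
\[
\beta(\alpha)\ge\beta(\alpha_0)+\beta'(\alpha_0)(\alpha-\alpha_0)\ge\beta(\alpha_0)-\alpha_0\beta'(\alpha_0)=\alpha_0+\tfrac\pi3(1-\log\alpha_0)=\alpha_0+\tfrac\pi3\cdot\tfrac{15}8>2.380 ,
\]
and $\Phi(\alpha)>2.380/2\pi>0.378$.

\emph{The interval $[\frac\pi3,\pi]$.} We show that $\Phi$ is nondecreasing; it is continuous, since both formulas of Lemma~\ref{lem:G} hold at $\frac{2\pi}3$. Recall $\operatorname{Cl}_2'=-g$ and $g'(\alpha)=\frac12\cot\frac\alpha2$. On $(\frac\pi3,\frac{2\pi}3)$,
\[
2\pi\Phi'(\alpha)=\bigl(\alpha-\tfrac\pi3\bigr)g'(\alpha)+g\bigl(\pi-\tfrac\alpha2\bigr)-g(\alpha)=\tfrac12\bigl(\alpha-\tfrac\pi3\bigr)\cot\tfrac\alpha2-\log\bigl(2\sin\tfrac\alpha4\bigr),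
\]
because $g(\pi-\frac\alpha2)=\log(2\cos\frac\alpha4)$ and $g(\alpha)=\log(4\sin\frac\alpha4\cos\frac\alpha4)$. Both terms are nonnegative, the second because $\frac\alpha4\le\frac\pi6$. On $(\frac{2\pi}3,\pi)$ we have $2\pi\Phi=(4\alpha-\frac{7\pi}3)g+4\operatorname{Cl}_2$, so $2\pi\Phi'(\alpha)=(2\alpha-\frac{7\pi}6)\cot\frac\alpha2\ge0$ because $2\alpha>\frac{8\pi}6$. Therefore $\Phi\ge\Phi(\frac\pi3)>0.378$.

For $d\ge2$ every $\xi\in\mu_d^*$ is $e^{\pm i\alpha}$ with $\alpha\in(0,\pi]$, so $I_k(\xi)\ge0.378+\frac16\ell(\xi)$. Averaging and using (R4), $I(k,d)\ge0.378+\frac{\Lambda(d)}{6\varphi(d)}\ge0.378$.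
\end{proof}

\begin{proposition}\label{prop:summary}
We have $I(k,d)=\theta$ for exceptional $(k,d)$. The number $c_0$ and the numbers $I(k,d)$ for nontrivial, nonexceptional $(k,d)$ are larger than $\theta+\frac1{2\pi^2}$.
\end{proposition}

\begin{proof}
The first claim is Proposition~\ref{prop:model} together with the symmetries of $I(k,d)$. Since $\theta+\frac1{2\pi^2}=0.3737\ldots$, the second follows from Proposition~\ref{prop:c0} for $c_0$, from Lemma~\ref{lem:general} for $mn\ge2$, from Lemma~\ref{lem:exceptional} for $mn=1$ and $d\ge2$, and from Lemma~\ref{lem:roots} for roots with $d\ge2$.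
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Suppose that infinitely many $\omega$ satisfy $0<\mathrm{h}(P_\omega)\le\theta-\varepsilon$. By \eqref{eq:offtrivial} they lie off the trivial curves; this is the only use of the hypothesis $\mathrm{h}>0$. By Proposition~\ref{prop:limits} there is a sequence of distinct ones whose heights converge to $c_0$ or to some nontrivial $I(k,d)$. The limit is at most $\theta-\varepsilon$, and it is at least $\theta$ by Proposition~\ref{prop:summary}. This is a contradiction.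
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limits}(a)]
The value of $c_0$ is Proposition~\ref{prop:c0}.

\emph{Every limit lies in $\mathcal{L}$.} Let $\mathrm{h}(P_{\omega_n})$ converge, with $\omega_n$ pairwise distinct. If infinitely many $\omega_n$ lie on a trivial curve, the limit is $0$. Otherwise we discard finitely many terms and apply Proposition~\ref{prop:limits}.

\emph{Every element of $\mathcal{L}$ is a limit.} The value $0$ is the limit along $\omega=(1,\eta)$ with $\eta\in\mu_\infty\setminus\{1\}$. For $c_0$ take $(a,b)=(\eta,\eta^p)$ with $\eta$ of order $p^2$ and $p\to\infty$ prime; then $a$, $b$ and $a/b=\eta^{1-p}$ differ from $1$. For fixed $l\ne0$ we have $z^l=\eta^{l_1+pl_2}$ and $0<|l_1+pl_2|<p^2$ for large $p$, so $z^l$ has order at least $p$, and Proposition~\ref{prop:limits}(i) applies. Finally let $(k,d)$ be nontrivial and $\xi\in\mu_d^*$. The coset $\{z^k=\xi\}$ contains infinitely many torsion points, namely $\{\xi\}\times\mu_\infty$ in the coordinates $(u,v)$. It meets each trivial curve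 $\{z^l=1\}$, with $l$ a root, in a finite set: by (C2) if $l\ne\pm k$, and in the empty set if $l=\pm k$, since then $d\ge2$. So any sequence of distinct torsion points of the coset eventually avoids the trivial curves, and its heights tend to $I(k,d)$ by Proposition~\ref{prop:limits}(ii).

\emph{No accumulation point other than $c_0$.} An accumulation point of $\mathcal{L}$ is the limit of pairwise distinct values $I(k_s,d_s)$, $s=1,2,\dots$, with each $k_s$ in the normal form of Section~\ref{sec:bounds}. If infinitely many different $k_s$ occur, then on a subsequence $k_s=(-(m_s+n_s),m_s,n_s)$ with $m_sn_s\to\infty$, and $I(k_s,d_s)\to c_0$ by \eqref{eq:general}. Otherwise $k_s=k$ is constant on a subsequence, the $d_s$ are distinct, so $d_s\to\infty$, and $I(k,d_s)=\langle I_k\rangle_{d_s}\to\int_{S^1}I_k=c_0$ by (R3) and Lemma~\ref{lem:Ik}.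

\emph{The point $c_0$ is an accumulation point.} Take $k=(-2,1,1)$ and $d=q$ prime. In \eqref{eq:exc} the ratio $\mu(D_j)/\varphi(D_j)$ is $1$ if $q\mid j$ and $-\frac1{q-1}$ otherwise. By Lemma~\ref{lem:exceptional},
\[
I(k,q)-c_0=\frac{c_0-\theta}{q-1}-\frac q{q-1}\sum_{q\mid j}\gamma_j,\qquad0<\sum_{q\mid j}\gamma_j\le\frac B{6q^2}.
\]
Since $c_0>\theta$, the difference is nonzero for large $q$, and it tends to $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limits}(b)]
The values and inequalities are Proposition~\ref{prop:summary}, and with part (a) they give $\min(\mathcal{L}\setminus\{0\})=\theta$. Suppose that infinitely many $\omega$ off the exceptional curves satisfy $0<\mathrm{h}(P_\omega)\le\theta+\frac1{2\pi^2}$. By \eqref{eq:offtrivial} and Proposition~\ref{prop:limits}, a sequence of them has heights tending to $c_0$, or lies on a coset $\{z^k=\xi\}$ with $(k,d)$ nontrivial and has heights tending to $I(k,d)$. In the second case $(k,d)$ is not exceptional, since otherwise the coset would be an exceptional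 curve. In both cases the limit exceeds $\theta+\frac1{2\pi^2}$, a contradiction. Along an exceptional curve $\{z^k=1\}$ the heights tend to $I(k,1)=\theta$, as shown for all nontrivial pairs in the proof of (a).
\end{proof}

Part (c) was proved in Section~\ref{sec:model}.

\begin{thebibliography}{1}

\bibitem{GS}
Roberto Gualdi and Mart\'in Sombra,
\emph{Limit heights and special values of the Riemann zeta function},
arXiv:2304.01966 (2023).

\end{thebibliography}
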